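# A locally rigid $\mathbb R$-focal action of Thompson's group $F$

## 1. Local rigidity of the affine action of $\langle x+1,\ 2x\rangle$

Take a group acting on the line by homeomorphisms and perturb the action a little, so that finitely many elements move points of a compact set almost as before. Must the new action be essentially the old one? We begin with a small group for which the answer is yes for an easy reason, and then ask what survives when the group is Thompson's group $F$.

Let $\mathrm{Homeo}_0(\mathbb R)$ be the group of orientation-preserving homeomorphisms of $\mathbb R$. An action of a group $G$ on $\mathbb R$ is a homomorphism $\varphi:G\to\mathrm{Homeo}_0(\mathbb R)$.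

**Definition 1.1.** An action is *irreducible* if it has no global fixed point. Two irreducible actions $\varphi,\psi$ are *semi-conjugate* if there is a non-decreasing map $h:\mathbb R\to\mathbb R$ with $h(x)\to\pm\infty$ as $x\to\pm\infty$ and $h\circ\varphi(g)=\psi(g)\circ h$ for all $g\in G$. This generates an equivalence relation.

The map $h$ need not be continuous. For instance, let $\mathbb Z$ act by the powers of a homeomorphism $f$ with $f(x)>x$ for all $x$, and also by integer translations. Then $h(t)=\max\{n\in\mathbb Z:f^n(0)\le t\}$ is non-decreasing, tends to $\pm\infty$, and satisfies $h(f(t))=h(t)+1$.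

The set $\mathrm{Hom}(G,\mathrm{Homeo}_0(\mathbb R))$ carries the compact-open topology: a basic neighborhood of $\varphi$ consists of all $\psi$ with $|\psi(g)t-\varphi(g)t|<\varepsilon$ for all $g$ in a given finite set and all $t$ in a given compact set. In particular:

(1.1) *Finitely many strict inequalities between values of finitely many elements at finitely many points, all true for $\varphi$, define a neighborhood of $\varphi$.*

**Definition 1.2.** An irreducible action $\varphi$ is *locally rigid* if it has a neighborhood in $\mathrm{Hom}(G,\mathrm{Homeo}_0(\mathbb R))$ such that every irreducible action in it is semi-conjugate to $\varphi$.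

The next lemma produces semi-conjugacies. It is used now, and again at the very end.

**Lemma 1.3 (sign criterion).** Let $\varphi,\psi$ be irreducible actions of $G$ and $x_0,y_0\in\mathbb R$. Suppose that for every $g\in G$ the numbers $\psi(g)y_0-y_0$ and $\varphi(g)x_0-x_0$ have the same sign ($+$, $0$ or $-$). Then
$$h(t)=\sup\{\varphi(g)x_0:\ g\in G,\ \psi(g)y_0\le t\}$$
is finite and non-decreasing, $h(t)\to\pm\infty$ as $t\to\pm\infty$, and $h\circ\psi(k)=\varphi(k)\circ h$ for all $k\in G$. So $\psi$ and $\varphi$ are semi-conjugate.

*Proof.* The hypothesis for $g^{-1}g'$ says that $\psi(g)y_0$ and $\psi(g')y_0$ compare in the same way as $\varphi(g)x_0$ and $\varphi(g')x_0$. Both orbits are unbounded above and below, since a finite supremum or infimum of an orbit would be a global fixed point. So the set defining $h(t)$ is non-empty, and it is bounded above by $\varphi(k)x_0$ for any $k$ with $\psi(k)y_0>t$. Thus $h$ is finite, and it is clearly non-decreasing. By the comparison, $h(\psi(g)y_0)=\varphi(g)x_0$. Given $R$, choose $g$ with $\varphi(g)x_0>R$; then $h(t)>R$ for $t\ge\psi(g)y_0$.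 The limit at $-\infty$ is similar. Finally, substituting $g=kg'$,
$$h(\psi(k)t)=\sup\{\varphi(k)\varphi(g')x_0:\psi(g')y_0\le t\}=\varphi(k)h(t),$$
because an increasing homeomorphism commutes with suprema. $\square$

Let $D=\mathbb Z[1/2]$, and let $G$ be the group of maps $x\mapsto 2^kx+r$ with $k\in\mathbb Z$, $r\in D$. It is generated by $T(x)=2x$ and $a(x)=x+1$: writing $\tau_r(x)=x+r$ we have $\tau_{q/2^m}=T^{-m}a^qT^m$, and every element is $\tau_rT^k$.

**Proposition 1.4.** The affine action $\alpha$ of $G$ on $\mathbb R$ is locally rigid.

*Proof.* Let $\mathcal U$ be the neighborhood of $\alpha$ given by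
$$\psi(T)(\tfrac14)>\tfrac14,\qquad \psi(T)(-\tfrac14)<-\tfrac14,\qquad \psi(a)(-\tfrac14)>\tfrac14 .$$
These hold for $\alpha$, the values being $\frac12,-\frac12,\frac34$. Let $\psi\in\mathcal U$ be irreducible. By the first two inequalities $\psi(T)$ fixes some $p\in[-\frac14,\frac14]$. By the third, $\psi(a)p\ge\psi(a)(-\frac14)>\frac14\ge p$. Let $g=\tau_rT^k$ with $r=q/2^m$. Then $\psi(g)p=\psi(\tau_r)p=\psi(T)^{-m}\psi(a)^qp$. If $q>0$, then $\psi(a)^qp>p$, so $\psi(g)p>\psi(T)^{-m}p=p$; likewise $\psi(g)p<p$ if $q<0$, and $\psi(g)p=p$ if $q=0$. So $\psi(g)p-p$ has the sign of $r=\alpha(g)(0)$, and Lemma 1.3 applies with $x_0=0$, $y_0=p$. $\square$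

The proof had two ingredients. First, the stabilizer of the marked point $0$ is the cyclic group $\langle T\rangle$, and a fixed point of the single element $T$ survives perturbation. Second, one inequality $\psi(a)p>p$ implies all the others. What changes for $F$? The marked point will have a very large stabilizer, not controlled by one element, and there will be no single inequality from which the other signs follow by such a computation. Replacing these two ingredients is what most of these notes are about.

## 2. $\mathbb R$-focal actions of $F$ and the cross sections $\mathcal P^0_\pm$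

**Definition 2.1.** A minimal action on $\mathbb R$ is *$\mathbb R$-focal* if it preserves a family of bounded open intervals that covers $\mathbb R$ and in which any two members are either disjoint or nested.

**Example 2.2.** Let $X_0$ be the set of finitely supported functions $s:\mathbb Z\to\mathbb Z$. Put $s<s'$ if $s(n)<s'(n)$ at the largest $n$ where they differ. This countable total order has no endpoints. It is dense: if $s<s'$ first differ, coming from the right, at $n$, then $s<s'-\delta_{n-1}<s'$. By Cantor's theorem on countable dense orders, $X_0\cong\mathbb Q$, so we may place $X_0$ densely in $\mathbb R$. The maps $(Ts)(n)=s(n-1)$ and $as=s+\delta_0$ preserve the order, so they extend to homeomorphisms. For $s\in X_0$, $n\in\mathbb Z$, the set $\{u\in X_0:u=s\text{ on }[n,\infty)\}$ is convex in $X_0$, bounded (by $s\pm\delta_n$), and has no maximum or minimum (add $\pm\delta_{n-1}$). So it is the trace on $X_0$ of a bounded open interval $I_{s,n}$. If $I_{s,n}$ and $I_{s',m}$ with $n\le m$ meet, they share some $u\in X_0$; then $s=u=s'$ on $[m,\infty)$ and $I_{s,n}\subset I_{s',m}$.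 The family is invariant, and the $I_{0,n}$ exhaust $\mathbb R$. The intervals $I_{0,-n}$ shrink to the point $0\in X_0$, so $T^{-k}t\to0$ for every $t\in\mathbb R$. Hence every non-empty closed invariant set contains $0$ and its orbit, which is $X_0$ because $T^naT^{-n}$ is $s\mapsto s+\delta_n$. So the action is minimal and $\mathbb R$-focal. Note the *level* $n$ of $I_{s,n}$: $T$ raises levels by one, and $a$ keeps them.

Thompson's group $F$ is the group of piecewise linear homeomorphisms of $[0,1]$ with finitely many breakpoints, all in $D$, and slopes powers of $2$. It is finitely generated. Its action on $(0,1)$ is the *standard action*.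

We recall the setting from Brum, Matte Bon, Rivas and Triestino, "Locally moving groups and laminar actions on the line", arXiv:2104.14678 (2021). $\mathbb R$-focal actions of $F$ are encoded by actions of $F$ on planar real trees fixing an end. An $\mathbb R$-focal action is *horograded* by the standard action if the action on the associated tree factors, via an equivariant horofunction, onto the standard action on $(0,1)$; the horofunction can be increasing or decreasing. We do not use trees. The levels of Example 2.2, with the shift of $\mathbb Z$ in the role of the standard action, show in miniature what such a factor looks like; for $F$ see Remark 4.2.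

Fix a symmetric, finitely supported probability measure $\mu$ on $F$ whose support generates $F$. Let $\mathrm{Der}_\mu(F)$ be the compact space of normalized $\mu$-harmonic actions: irreducible actions for which Lebesgue measure is $\mu$-stationary (on average over $\mu$ it is preserved), normalized in scale, with the compact-open topology. Actions by translations, for instance, preserve Lebesgue measure, so for them it is stationary. Every irreducible action is semi-conjugate to a point of $\mathrm{Der}_\mu(F)$. The translation flow is
$$\Phi^t(\varphi)(g)(x)=\varphi(g)(x+t)-t .$$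
It fixes every action by translations. The cited paper decomposes $\mathrm{Der}_\mu(F)$ into $\Phi$-invariant pieces:

- the actions by translations;
- the $\Phi$-orbits of the harmonic representatives of the standard action and of its reflection;
- two open sets $\mathcal P_+$ and $\mathcal P_-$, consisting of minimal $\mathbb R$-focal actions horograded, increasingly and decreasingly respectively, by the standard action.

For a suitable fixed $f\in F$, $\varphi(f)$ is a *homothety*, that is, it has a unique fixed point, for every $\varphi\in\mathcal P_\pm$. The set $\mathcal P^0_\pm=\{\varphi\in\mathcal P_\pm:\varphi(f)(0)=0\}$ is a compact cross section for $\Phi$ in $\mathcal P_\pm$. (If $\varphi(f)$ fixes only $x_0$, then $\Phi^t(\varphi)(f)$ fixes only $x_0-t$, so exactly $t=x_0$ moves $\varphi$ into the section.) Up to homeomorphism $\mathcal P^0_\pm$ does not depend on $f$, and $\mathcal P^0_+\cong\mathcal P^0_-$. Both are uncountable and contain Cantor sets.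

Do $\mathcal P^0_+$ and $\mathcal P^0_-$ have isolated points? By the cited paper, for any such $\mu$,

(2.1) *the existence of isolated points in $\mathcal P^0_\pm$ is equivalent to the existence of a minimal $\mathbb R$-focal action of $F$ that is locally rigid.*

The answer is yes.

**Theorem A.** There is an explicit minimal $\mathbb R$-focal action $\varphi:F\to\mathrm{Homeo}_0(\mathbb R)$ and a neighborhood $\mathcal U$ of $\varphi$ in $\mathrm{Hom}(F,\mathrm{Homeo}_0(\mathbb R))$ such that every irreducible $\psi\in\mathcal U$ is semi-conjugate to $\varphi$. Consequently both $\mathcal P^0_+$ and $\mathcal P^0_-$ have isolated points, for every $\mu$ as above.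

The second sentence follows from the first by (2.1), for both sections because $\mathcal P^0_+\cong\mathcal P^0_-$.

**Theorem B.** (i) There are infinitely many pairwise non-semi-conjugate locally rigid minimal $\mathbb R$-focal actions of $F$. (ii) Granting the uniqueness fact (H) quoted in Section 12, each of $\mathcal P^0_+,\mathcal P^0_-$ has exactly countably infinitely many isolated points.

Theorem A occupies Sections 3–10. Fact (H) is used only for Theorem B(ii).

## 3. A one-periodic coloring of the dyadic rationals

**Step 1: a model of $F$ on the line.** The purpose is to make an element with different behavior at the two ends into a translation. Let $\zeta:\mathbb R\to(0,1)$ be affine on each $[n,n+1]$ with $\zeta(n)=1-2^{-n-1}$ and $\zeta(-n)=2^{-n-1}$ for $n\ge0$. Then $1-\zeta(x+k)=2^{-k}(1-\zeta(x))$ when $x,x+k\ge0$, and $\zeta(x+k)=2^k\zeta(x)$ when $x,x+k\le0$. So conjugation by $\zeta$ turns $F$ into the group of piecewise linear homeomorphisms of $\mathbb R$ with finitely many breakpoints, all in $D$, slopes powers of $2$, preserving $D$, and equal to integer translations near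 $-\infty$ and near $+\infty$. From now on $F$ is this group. Put $T(x)=x+1\in F$.

A *standard interval* is $I=[l,l+2^{-n}]$ with $n\ge0$ and $2^nl\in\mathbb Z$; $n$ is its *depth*. Two standard intervals are nested or have disjoint interiors. A *dyadic PL map* is an increasing piecewise linear homeomorphism between intervals with finitely many breakpoints, all in $D$, slopes powers of $2$, mapping $D$-points to $D$-points. Any two compact intervals with endpoints in $D$ are related by a dyadic PL map: subdivide both into standard intervals, equalize the numbers of pieces by bisecting pieces, and map piece to piece affinely.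

For $x<y$ in $D$ let $F_{<x},F_{>x},F_{(x,y)}$ be the subgroups of elements that are the identity outside $(-\infty,x]$, $[x,\infty)$, $[x,y]$ respectively. Three facts follow.

- $F_{(x,y)}$ is transitive on $D\cap(x,y)$: to move $u$ to $v$, use dyadic PL maps $[x,u]\to[x,v]$ and $[u,y]\to[v,y]$.
- $F_{<x}\cong F$: in the standard model, conjugate by a dyadic PL map $[0,\zeta(x)]\to[0,1]$. So $F_{<x}$ is finitely generated.
- A dyadic PL map $[x,\infty)\to[x',\infty)$ that is an integer translation near $\infty$ extends to an element of $F$: use an integer translation on some $(-\infty,n]$ and a dyadic PL map in between.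

By the last fact we often define an element only on some $[x,\infty)$.

**Lemma 3.1.** Let $g\in F$ and let $u<v$ be in $D$. There is $n_0$ such that $g$ maps every standard interval of depth $n\ge n_0$ contained in $[u,v]$ affinely onto a standard interval.

*Proof.* For $n$ large, all breakpoints of $g$ in $[u,v]$ are multiples of $2^{-n}$, so on a standard interval $[l,l+2^{-n}]\subset[u,v]$ we have $gy=2^ky+\beta$ with $k\in\mathbb Z$, $\beta\in D$, and only finitely many pairs $(k,\beta)$ occur. The image has length $2^{-(n-k)}$ and left endpoint $2^kl+\beta$, and $2^{n-k}(2^kl+\beta)=2^nl+2^{n-k}\beta$. For $n$ large this is an integer and $n-k\ge0$, for all the pairs. $\square$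

**Step 2: choosing the coloring.** We want to imitate Example 2.2 with $D$ in place of $\mathbb Z$: order an $F$-orbit of functions $D\to\{0,1\}$ by their values at the largest point of difference. The starting function $c$ must be $1$-periodic, so that $Tc=c$, and *two functions in its orbit must have a largest point of difference*. For $y\in D$ let
$$d(y)=\min\{d\ge0:2^dy\in\mathbb Z\}.$$
A first guess is $c_0(y)=d(y)\bmod 2$. It fails. Let $g\ne1$ be the identity on $[r,\infty)$, with $g^{-1}(r-\varepsilon)=r-2^k\varepsilon$ for small $\varepsilon>0$, $k$ odd, $r\in D$. For dyadic $\varepsilon$ with $d(\varepsilon)>d(r)+|k|$ we get $d(r-\varepsilon)=d(\varepsilon)$ and $d(g^{-1}(r-\varepsilon))=d(\varepsilon)-k$. So $c_0$ and $c_0\circ g^{-1}$ differ at points accumulating at $r$ from below, while they agree on $[r,\infty)$: there is no largest difference. An affine change of scale shifts $d$ everywhere, so we should use a quantity that it changes only at few points. The gap between the last two digits $1$ of the binary expansion is such a quantity.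

**Definition 3.2.** For $y\in D\setminus\mathbb Z$ put $y^-=y-2^{-d(y)}$ and $i(y)=d(y)-d(y^-)$. Since $2^{d(y)}y$ is odd, $d(y^-)<d(y)$ and $i(y)\ge1$. Define $c:D\to\{0,1\}$ by: $c(y)=1$ if and only if $y\notin\mathbb Z$ and $i(y)\equiv2\pmod3$. Then $c(y+1)=c(y)$. The *type* of a standard interval $I=[l,l+2^{-n}]$ is $t(I)=n-d(l)\in\mathbb Z/3$.

For example $i(2^{-e})=e$, so $c(\frac12)=0$, $c(\frac14)=1$, $c(\frac18)=c(\frac1{16})=0$, $c(\frac1{32})=1$. Among the points of $(0,1)$ with denominator at most $16$, exactly $\frac14,\frac58,\frac5{16},\frac{13}{16}$ have color $1$; in binary they are $.01$, $.101$, $.0101$, $.1101$. The interval $[0,1]$ has type $0$ and $[0,\frac12]$ has type $1$.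

**Lemma 3.3.** Let $A:I\to I'$ be the increasing affine bijection between standard intervals, $I=[l,l+2^{-n}]$.

(a) If $t(I)=t(I')$, then $c(Ay)=c(y)$ for $y\in D\cap\mathrm{int}\,I$, and for every standard $J\subset I$ the interval $AJ$ is standard with $t(AJ)=t(J)$.

(b) If $t(I)\neq t(I')$, then $\{y\in D\cap\mathrm{int}\,I:c(Ay)\ne c(y)\}$ is non-empty and contained in $\{l+2^{-n-e}:e\ge1\}$.

(c) The left half of $I$ has type $t(I)+1$, and the right half has type $0$.

(d) $c(l+2^{-n-e})=1$ if and only if $t(I)+e\equiv2\pmod 3$ $(e\ge1)$.

*Proof.* Let $y=l+2^{-n}q$ with $q\in D\cap(0,1)$, so $d(q)\ge1$. The number $2^{n+d(q)}y=2^{d(q)}(2^nl)+2^{d(q)}q$ is even plus odd, so it is odd and $d(y)=n+d(q)$. Hence $y^-=l+2^{-n}q^-$. If $q^-\ne0$, then $q^-\in(0,1)$, the same computation gives $d(y^-)=n+d(q^-)$, and $i(y)=i(q)$. If $q^-=0$, then $q=2^{-e}$ with $e=d(q)$, and $i(y)=n+e-d(l)\equiv t(I)+e$; this is (d). So $c(y)$ depends only on $q$ and $t(I)$, and on $t(I)$ only when $q=2^{-e}$. This gives the colors in (a) and the inclusion in (b). The set in (b) is non-empty: take $e\ge1$ with $t(I)+e\equiv2$;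 then $t(I')+e\not\equiv2$.

Let $J\subset I$ be standard of depth $m$ with left endpoint $l+2^{-n}q$, $0\le q<1$; then $m\ge n$. Since $2^{m-n}q=2^m(l+2^{-n}q)-2^ml\in\mathbb Z$, the interval $AJ$, of depth $n'+m-n$ and left endpoint $l'+2^{-n'}q$ (where $I'=[l',l'+2^{-n'}]$), is standard. If $q=0$, then $t(J)=m-d(l)\equiv t(I)+(m-n)$. If $q\in(0,1)$, then $t(J)\equiv m-n-d(q)$. These depend only on $t(I)$, $m-n$ and $q$, so (a) follows. For (c) take $m=n+1$ and $q=0$ or $q=\frac12$. $\square$

As a check, $y\mapsto y/2$ from $[0,1]$ to $[0,\frac12]$ changes the colors of $\frac12$ and $\frac14$ ($c$ goes from $0$ to $1$, and from $1$ to $0$), and keeps those of $\frac18$, $\frac34$, $\frac58$.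

**Step 3: words.** The purpose is to build color-preserving maps by comparing words. Let $\mathcal I$ be the set of standard intervals of type $0$. By Lemma 3.3(c), a standard interval of type $2$ is the union of two members of $\mathcal I$ (its halves), and one of type $1$ is the union of three. So every $[x,z]$ with $x<z$ in $D$ is a finite union of consecutive members of $\mathcal I$. The *letter* of $I\in\mathcal I$ is $a$ or $b$ according as its left endpoint has color $0$ or $1$. The *splitting* of $I=[l,l+h]\in\mathcal I$ is
$$[l,l+\tfrac h8],\quad [l+\tfrac h8,l+\tfrac h4],\quad [l+\tfrac h4,l+\tfrac h2],\quad [l+\tfrac h2,l+h].$$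
By Lemma 3.3(c) all four are in $\mathcal I$, while $[l,l+\frac h2]$ and $[l,l+\frac h4]$ have types $1$ and $2$. Hence every member of $\mathcal I$ properly contained in $I$ lies in one of the four pieces. By (d) with $t(I)=0$ and $e=3,2,1$, the last three left endpoints have colors $0,1,0$. So splitting replaces a letter $\mathsf x$ by the word $\mathsf x\,aba$. For example, $[0,1]$ has letter $a$ and splits into $[0,\frac18],[\frac18,\frac14],[\frac14,\frac12],[\frac12,1]$ with word $aaba$.

A *chain* is a finite sequence of consecutive members of $\mathcal I$; its word is the word of its letters. By Lemma 3.3(a) for the interiors, and by the letters for the left endpoints: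

(3.1) *If two chains have the same word, the piecewise affine map between them preserves colors, except possibly at the last right endpoint.*

(3.2) *A chain with word $abaa$ can be mapped, preserving colors except possibly at the last right endpoint, onto any $I\in\mathcal I$ with letter $a$.* Indeed, splitting the first letter of $abaa$ gives $aaba\cdot baa$. Splitting $I$ gives $aaba$, and splitting its third letter $b$ gives $aa\cdot baba\cdot a$. Both words are $aababaa$.

**Step 4: largest differences exist.** For $g\in F$ let
$$\Delta(g)=\{y\in D:c(g^{-1}y)\neq c(y)\},\qquad \Gamma=\{g\in F:\Delta(g)=\emptyset\}\ni T.$$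

**Lemma 3.4.** $\Delta(g)$ is bounded, and every non-empty subset of it has a maximum.

*Proof.* Near $\pm\infty$, $g^{-1}$ is an integer translation and $c\circ g^{-1}=c$. So $\Delta(g)\subset[-N,N]$ for some integer $N$. By Lemma 3.1 we can cut $[-N,N]$ into finitely many standard intervals $[l,l+2^{-n}]$ mapped affinely by $g^{-1}$ onto standard intervals. By Lemma 3.3, $\Delta(g)$ lies in the finite set of endpoints together with finitely many decreasing sequences $(l+2^{-n-e})_{e\ge1}$. A non-empty subset of such a union has a maximum. $\square$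

## 4. The ordered orbit of the coloring

**Step 1: the order.** $F$ acts on functions $D\to\{0,1\}$ by $gs=s\circ g^{-1}$. Let $X=Fc$, a countable set; the stabilizer of $c$ is $\Gamma$, so $X\cong F/\Gamma$. For $s=gc\ne s'=hc$, the substitution $y=gz$ gives $\{s\neq s'\}=g\,\Delta(g^{-1}h)$. So this set has a maximum $y(s,s')$, the *first difference*. Put $s<s'$ if $s(y)<s'(y)$ at $y=y(s,s')$.

This is transitive. Let $s<s'<s''$. Then $y(s,s')\ne y(s',s'')$, since otherwise $s'$ would take both values there. At the larger of the two points, $s$ and $s''$ differ with the correct sign, and they agree beyond it. The order is $F$-invariant because $y(gs,gs')=g\,y(s,s')$. So $X$ is totally ordered, and $F$ acts by order automorphisms.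

(4.1) *For $s\in X$ and $x<y$ in $D$ there is $f\in F_{(x,y)}$ with $fs>s>f^{-1}s$, and the first differences of $f^{\pm1}s$ with $s$ lie in $(x,y)$.* Let $s=gc$. An element $f\in F_{(x,y)}$ moves $s$ if and only if $g^{-1}fg\notin\Gamma$, and $g^{-1}F_{(x,y)}g=F_{(g^{-1}x,g^{-1}y)}$. This group is not contained in $\Gamma$: both colors occur in every interval, by Lemma 3.3(d), and the group is transitive on the interior dyadic points. So some $f\in F_{(x,y)}$ moves $s$; replacing $f$ by $f^{-1}$ if necessary, $fs>s$, and then $s>f^{-1}s$. Since $f^{\pm1}$ is the identity outside $(x,y)$, all differences lie in $(x,y)$.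

By (4.1) $X$ has no endpoints. It is dense: if $s<s'$ and $y=y(s,s')$, take $f\in F_{(y-1,y)}$ with $fs'<s'$. As $fs'=s'$ on $[y,\infty)$, we get $s<fs'<s'$. By Cantor's theorem $X\cong\mathbb Q$. Embed $X$ densely in $\mathbb R$, preserving order, and extend the order automorphisms to homeomorphisms. This is the action $\varphi:F\to\mathrm{Homeo}_0(\mathbb R)$. We regard $X\subset\mathbb R$ and write $p_\varphi=c\in X\subset\mathbb R$.

**Step 2: the boxes of $\varphi$.** These are the intervals of the focal family. For $x\in D$ let $C_x=\{s\in X:s=c\text{ on }[x,\infty)\}$. If $s\in X\setminus C_x$, then $y(s,c)\ge x$, and $s$ has this same first difference, with the same sign, from every element of $C_x$. So $C_x$ is convex in $X$, and every element outside it lies above or below all of $C_x$, according as it is $>c$ or $<c$. $C_x$ has no maximum or minimum, by (4.1) with $F_{(x-1,x)}$, which preserves $C_x$. It is bounded in $X$, by (4.1) for $s=c$ with $F_{(x,x+1)}$. So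
$$B^\varphi_x=(\inf C_x,\sup C_x)$$
is a bounded interval with $B^\varphi_x\cap X=C_x$.

(4.2) *$B^\varphi_x$ is the component of $\mathbb R\setminus\mathrm{Fix}\,\varphi(F_{<x})$ containing $p_\varphi$.* $F_{<x}$ preserves $C_x$, so it fixes the endpoints of $B^\varphi_x$. Let $t\in B^\varphi_x$. Choose $s_1<t<s_2$ in $C_x$ and let $y=y(s_1,s_2)<x$. By (4.1) there is $f\in F_{(y,x)}$ with $fs_1>s_1$ and first difference in $(y,x)$. Since $s_2=s_1$ on $(y,\infty)$, also $fs_1>s_2$. So $\varphi(f)t>fs_1>s_2>t$, and $t$ is not fixed by $F_{<x}$.

(4.3) *$\varphi(g)p_\varphi\in B^\varphi_{gx}$ if and only if $g\in\mathcal E_x$, where*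
$$\mathcal E_x=\{g\in F:c(gz)=c(z)\text{ for all }z\in D,\ z\ge x\}.$$
Indeed $gc\in C_{gx}$ means $c(g^{-1}y)=c(y)$ for all $y\ge gx$; put $y=gz$.

Clearly $g\in\mathcal E_x$ and $h\in\mathcal E_{gx}$ imply $hg\in\mathcal E_x$; $g\in\mathcal E_x$ implies $g^{-1}\in\mathcal E_{gx}$; and $\mathcal E_x\subset\mathcal E_y$ for $x\le y$.

(4.4) *$\varphi(T)$ fixes $p_\varphi$, and $\varphi(T)^{-n}t\to p_\varphi$ for all $t\in\mathbb R$. Hence $\varphi(T)t>t$ for $t>p_\varphi$ and $\varphi(T)t<t$ for $t<p_\varphi$.* As $Tc=c$, we have $TC_x=C_{x+1}$ and $\varphi(T)B^\varphi_x=B^\varphi_{x+1}$. By Lemma 3.4, $\bigcup_nC_n=X$, so $\bigcup_nB^\varphi_n=\mathbb R$. Also $\bigcap_nC_{-n}=\{c\}$. If $\sup B^\varphi_{-n}$ decreased to some $\beta>p_\varphi$, a point of $X\cap(p_\varphi,\beta)$ would lie in all $C_{-n}$, a contradiction; similarly for the infima. So the $B^\varphi_{-n}$ shrink to $p_\varphi$, and if $t\in B^\varphi_m$ with $m\in\mathbb Z$, then $\varphi(T)^{-n}t\in B^\varphi_{m-n}$. Thus $\varphi(T)$ has no other fixed point and $\varphi(T)^{-1}$ moves points toward $p_\varphi$.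

**Proposition 4.1.** $\varphi$ is a minimal $\mathbb R$-focal action.

*Proof.* By (4.4) every non-empty closed invariant set contains $p_\varphi$, hence $X$, hence is $\mathbb R$. The bounded intervals $\varphi(g)B^\varphi_x$ ($g\in F$, $x\in D$) form an invariant family that covers $\mathbb R$, and $\varphi(g)B^\varphi_x\cap X=\{s\in X:s=gc\text{ on }[gx,\infty)\}$. If $\varphi(g)B^\varphi_x$ and $\varphi(h)B^\varphi_y$ intersect, they share some $s\in X$. Say $gx\le hy$. Then $gc=s=hc$ on $[hy,\infty)$, so $\varphi(g)B^\varphi_x\cap X\subset\varphi(h)B^\varphi_y\cap X$, and $\varphi(g)B^\varphi_x\subset\varphi(h)B^\varphi_y$. $\square$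

**Remark 4.2.** The level $gx$ of the box $\varphi(g)B^\varphi_x$ is well defined. Suppose $\varphi(g)B^\varphi_x=\varphi(h)B^\varphi_y$ with $gx<hy$. Then $gc=hc$ on $[hy,\infty)$. Take $f\in F_{(gx,hy)}$ with $fgc\ne gc$, by (4.1). Then $fgc=hc$ on $[hy,\infty)$, so $fgc$ lies in the second box, but it differs from $gc$ somewhere in $(gx,hy)$, so it is not in the first. The level grows with inclusion and is carried along by the standard action: this is the horograding seen on the family of boxes.

## 5. Fixing a point is not an open condition, respecting a box is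

Let us try to copy the proof of Proposition 1.4. Let $\psi$ be close to $\varphi$. As there, $\psi(T)$ has a fixed point $p$ near $p_\varphi$. To apply Lemma 1.3 to $p_\varphi$ and $p$ we would need two things.

*The stabilizer.* Every $\gamma\in\Gamma$ would have to fix $p$. But a neighborhood of $\varphi$ only gives inequalities for finitely many elements. At best they provide a fixed point of one element here and of another element there. Nothing in such inequalities makes two of these fixed points coincide: "$\psi(\gamma)p=p$" is not an open condition.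

*The positive elements.* Let $K\in F$ be an element that maps $[\frac14,\frac12]$ to $[-1,0]$ and $[\frac12,1]$ to $[0,1]$ affinely and is the identity on $[1,\infty)$. These four intervals are in $\mathcal I$, and $c(\frac12)=c(0)=0$, so $K$ preserves colors on $(\frac14,\infty)$, while $c(\frac14)=1$ and $c(-1)=0$. So $Kc>c$, with first difference at $-1$. But for every $u\in F_{<1/4}$ we also have $Kuc>c$: for $y>-1$ we get $(Kuc)(y)=c(u^{-1}K^{-1}y)=c(K^{-1}y)=c(y)$, and $(Kuc)(-1)=c(\frac14)=1$. We can impose $\psi(K)p>p$, but this says nothing directly about $\psi(K)\psi(u)p$ for those $u\in F_{<1/4}$ with $\psi(u)p<p$, and there are infinitely many $u$ to treat.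

The way out is to replace the point by boxes. By (4.2) the box $B^\varphi_x$ is read off from the fixed points of the *finitely generated* group $F_{<x}$, so a perturbation $\psi$ has its own boxes $B_x$, with $p\in B_x$. The condition "$gp\in B_{gx}$" can be imposed by finitely many open conditions for any given $g$ and $x$. By (4.3), for $\varphi$ it says precisely that $g$ preserves colors on $[x,\infty)$. Such conditions compose: if $g$ carries the box of level $x$ to the box of level $gx$, and $h$ carries the latter to the box of level $hgx$, then $hg$ carries the first to the last. So the plan is as follows.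

1. Show that finitely many color-preserving moves suffice to bring any interval of $\mathcal I$ to one of three positions (Section 6), and impose box conditions on these moves only (Section 7).
2. Deduce that for the perturbed action *every* $g\in\mathcal E_x$ carries $B_x$ to $B_{gx}$ (Sections 8 and 9). This replaces "the stabilizer fixes $p$".
3. Show that $K$ carries $B_{1/4}$ off $B_{-1}$, to the right (Section 10). Since $F_{<1/4}$ preserves $B_{1/4}$, this treats all $Ku$ at once and replaces "$ap>p$".

## 6. Finitely many moves that preserve colors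

The colors that we need are $c=0$ at integers and at $\frac12,\frac18,\frac3{16},\frac38,\frac9{32},\frac7{16},\frac{25}{64},\frac{11}{64},\frac{43}{256}$, and $c=1$ at $\frac14,\frac5{16},\frac{13}{32}$. For instance, $(\frac9{32})^-=\frac14$ and $i=5-2=3$; $(\frac{25}{64})^-=\frac38$ and $i=6-3=3$; $(\frac{13}{32})^-=\frac38$ and $i=5-3=2$; $(\frac5{16})^-=\frac14$ and $i=4-2=2$; $(\frac18)^-=0$ and $i=3$; and $i=1$ at $\frac12,\frac3{16},\frac38,\frac7{16},\frac{11}{64},\frac{43}{256}$.

Each move is given on a half-line; pieces are affine unless (3.2) is mentioned.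

- $A$ on $[\frac12,\infty)$: $[\frac12,1]\to[0,1]$; identity on $[1,\infty)$. $A\in\mathcal E_{1/2}$, $A(\frac12)=0$.
- $K$ on $[\frac14,\infty)$: $[\frac14,\frac12]\to[-1,0]$; $K=A$ on $[\frac12,\infty)$. As seen in Section 5, $K\in\mathcal E_x$ for all $x>\frac14$, $\max\Delta(K)=-1$ and $\varphi(K)p_\varphi>p_\varphi$.
- $L$ on $[\frac3{16},\infty)$: $[\frac3{16},\frac14]\to[\frac18,\frac14]$; identity on $[\frac14,\infty)$. $L\in\mathcal E_{3/16}$, $L(\frac3{16})=\frac18$.
- $M$ on $[\frac18,\infty)$: $[\frac18,\frac3{16}]\to[0,\frac12]$ (both of type $1$); $[\frac3{16},2]\to[\frac12,1]$ by (3.2) with chain $[\frac3{16},\frac14],[\frac14,\frac12],[\frac12,1],[1,2]$; $T^{-1}$ on $[2,\infty)$. $M\in\mathcal E_{1/8}$, $M(\frac18)=0$.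
- $P_0$ on $[0,\infty)$: $[0,\frac18]\to[0,1]$; $[\frac18,2]\to[1,2]$ by (3.2) with chain $[\frac18,\frac14],[\frac14,\frac12],[\frac12,1],[1,2]$; identity on $[2,\infty)$. $P_0\in\mathcal E_0$ fixes $0$, with right slope $8$.
- $P_1$ on $[\frac14,\infty)$: $[\frac14,\frac9{32}]\to[\frac14,\frac12]$; $[\frac9{32},1]\to[\frac12,1]$ by (3.2) with chain $[\frac9{32},\frac5{16}],[\frac5{16},\frac38],[\frac38,\frac12],[\frac12,1]$; identity on $[1,\infty)$. $P_1\in\mathcal E_{1/4}$ fixes $\frac14$, with right slope $8$.
- $\sigma_1$ on $[-1,\infty)$: $[-1,0]\to[\frac38,\frac12]$, $[0,1]\to[\frac12,1]$ (words $aa$); identity on $[1,\infty)$.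
- $\sigma_2$ on $[-1,\infty)$: the chain $[-1,0],[0,\frac18],[\frac18,\frac14],[\frac14,\frac9{32}],[\frac9{32},\frac5{16}],[\frac5{16},\frac38],[\frac38,\frac12]$, with word $aaababa$, goes piece by piece to the chain consisting of $[\frac{24}{64},\frac{25}{64}]$, the four pieces of the splitting of $[\frac{25}{64},\frac{26}{64}]$, $[\frac{26}{64},\frac{28}{64}]$, $[\frac{28}{64},\frac{32}{64}]$, with word $a\cdot aaba\cdot b\cdot a$; identity on $[\frac12,\infty)$.
- $\sigma_3$ on $[-1,\infty)$: $[-1,0]\to[\frac{43}{256},\frac{11}{64}]$, $[0,\frac18]\to[\frac{11}{64},\frac3{16}]$, $[\frac18,\frac14]\to[\frac3{16},\frac14]$ (words $aaa$); identity on $[\frac14,\infty)$.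

All intervals listed, except the two of type $1$ in $M$, are in $\mathcal I$. For most of them the depth equals $d$ of the left endpoint. The exceptions are $[0,\frac18]$, $[\frac14,\frac9{32}]$, $[\frac{24}{64},\frac{25}{64}]$, with types $3-0$, $5-2$, $6-3$, and the pieces of a splitting, which are in $\mathcal I$ by construction. The two intervals in $M$ have types $4-3$ and $1-0$. The membership claims follow from (3.1), (3.2) and Lemma 3.3(a), since endpoints go to endpoints of the same color. In particular $\sigma_j\in\mathcal E_{-1}$.

Extend $\sigma_j$ to the left by $x+1$ on $(-\infty,-2]$ and a dyadic PL map $[-2,-1]\to[-1,\sigma_j(-1)]$. With $z^{(1)}=1$, $z^{(2)}=\frac12$, $z^{(3)}=\frac14$ we have $\sigma_j\in F_{<z^{(j)}}$ and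

(6.1) $\sigma_j(t)>t$ *for all* $t<z^{(j)}$.

On $(-\infty,-1]$ this is clear. For $\sigma_1$: $[-1,0]$ goes above $\frac38$, and $\sigma_1(t)=\frac12+\frac t2>t$ on $[0,1)$. For $\sigma_2$: $[-1,\frac5{16})$ goes into $[\frac38,\frac12)$; $[\frac5{16},\frac38]\to[\frac{13}{32},\frac7{16}]$ and $\frac{13}{32}>\frac38$; on $[\frac38,\frac12]\to[\frac7{16},\frac12]$ the slope is $\frac12$ and $\frac12$ is fixed. For $\sigma_3$: $[-1,\frac18]$ goes above $\frac{43}{256}>\frac18$; on $[\frac18,\frac14]$ the slope is $\frac12$ and $\frac14$ is fixed.

Let $J_1=[0,1]$, $J_2=[\frac14,\frac12]$, $J_3=[\frac18,\frac14]$. They are in $\mathcal I$, their endpoint colors are $(0,0),(1,0),(0,1)$, and the right endpoint of $J_k$ is $z^{(k)}$.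

**Lemma 6.1 (connection).** For every $I=[z_0,z_1]\in\mathcal I$ there is a composition $g$ of elements $T^{\pm1},A,K,L,M,P_0,P_1$, where $A,K,L,M,P_0,P_1$ are applied only when the current left endpoint is $\ge\frac12,\frac9{32},\frac3{16},\frac18,0,\frac14$ respectively, such that $g\in\mathcal E_{z_0}$, $g|_I$ is affine and $gI\in\{J_1,J_2,J_3\}$. The index is determined by the endpoint colors of $I$.

*Proof.* Apply a power of $T$ to get $I\subset[0,1]$. If $I\ne[0,1]=J_1$, then $I$ lies in one of the pieces $[\frac12,1],[\frac14,\frac12],[\frac18,\frac14],[0,\frac18]$ of the splitting of $[0,1]$.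

- If $I\subset[\frac12,1]$, apply $A$; the depth drops by $1$.
- If $I\subset[0,\frac18]$, apply $P_0$; the depth drops by $3$.
- If $I=[\frac14,\frac12]=J_2$, stop. If $I\subsetneq[\frac14,\frac12]$, it lies in a piece of the splitting of $[\frac14,\frac12]$. If $I\subset[\frac14,\frac9{32}]$, apply $P_1$ (drop $3$). Otherwise $z_0\ge\frac9{32}$; apply $K$ (drop $2$).
- If $I=[\frac18,\frac14]=J_3$, stop. If $I\subsetneq[\frac18,\frac14]$, it lies in one of the halves. If $I\subset[\frac3{16},\frac14]$, apply $L$ (drop $1$). If $I\subset[\frac18,\frac3{16}]$, apply $M$ (drop $3$).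

Each move is affine on a standard interval containing $I$, with image a standard interval of the same type. So the image of $I$ is again in $\mathcal I$, by Lemma 3.3(a), and the move preserves colors on $[z_0,\infty)$. Iterate with the image in place of $I$. Depths are $\ge0$ and decrease, so this stops at some $J_k$. By the composition rule for $\mathcal E$, the total composition $g$ is in $\mathcal E_{z_0}$. It preserves the endpoint colors of $I$, and the three $J_k$ have different endpoint colors. $\square$

For $y\in D$ the interval $[y,y+2^{-d(y)}]$ is in $\mathcal I$. Apply Lemma 6.1 to it, and then $M$ if the image is $J_3$: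

(6.2) *For $y\in D$ there is $g\in\mathcal E_y$, a composition as in Lemma 6.1, with $gy=0$ if $c(y)=0$ and $gy=\frac14$ if $c(y)=1$.*

For example, for $y=\frac38$ the interval is $[\frac38,\frac12]$; $K$ maps it to $[-\frac12,0]$, $T$ to $[\frac12,1]$, $A$ to $[0,1]=J_1$.

## 7. The neighborhood $\mathcal U$

**Step 1: box conditions on finitely many elements.** For each $x\in D$ fix a finite symmetric generating set $S_x$ of $F_{<x}$. If $f\in F_{<x}$, then $fc=c$ on $[x,\infty)$, so $\Delta(f)$ is empty or has a maximum $<x$. Hence $\varphi(f)p_\varphi\in B^\varphi_y$ for some dyadic $y<x$. Let $\mathcal L$ be the finite list of pairs $(g,y)$: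
$$(A,0),\ (K,K(\tfrac9{32})),\ (L,\tfrac18),\ (M,0),\ (P_0,0),\ (P_1,\tfrac14),\ (\sigma_j,\sigma_j(-1))_{j=1,2,3},$$
together with $(f,y_f)$ for $f\in S_0$, with some $y_f<0$, and for $f\in S_{1/4}$, with some $y_f<\frac14$, chosen so that $\varphi(f)p_\varphi\in B^\varphi_{y_f}$. (For an $f$ in both sets, list two pairs.) By (4.3) and the memberships of Section 6, $\varphi(g)p_\varphi\in B^\varphi_y$ for all $(g,y)\in\mathcal L$.

Choose $V=[w_-,w_+]$ with $w_-<p_\varphi<w_+$ so small that $V\subset B^\varphi_0$, that $V\cup\varphi(g)V\subset B^\varphi_y$ for $(g,y)\in\mathcal L$, and that $\varphi(K)w_->w_+$. Choose compact intervals $N_{g,y}\subset B^\varphi_y$ whose interior contains $V\cup\varphi(g)V$.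

**Step 2: two traps.** The purpose is to force $F_{<0}$ to have fixed points above and below $V$ after perturbation, so that the perturbed boxes are bounded. The trick is an element commuting with $F_{<0}$ that expands an interval more than the generators of $F_{<0}$ can move it.

Let $T_+\in F_{>0}$ be $T_+(x)=2x$ on $[0,1]$ and $x+1$ on $[1,\infty)$. By (4.1) take $g_0\in F_{(2,3)}$ with $g_0c>c>g_0^{-1}c$, and put $w^\pm=g_0^{\pm1}c$, $W=[w^-,w^+]$. Then $y(w^\pm,c)\in(2,3)$. For $z\ge2$ we have $(T_+w^\pm)(z)=w^\pm(z-1)$ and $c(z)=c(z-1)$. So the first difference of $T_+w^\pm$ with $c$ is $y(w^\pm,c)+1\in(3,4)$, and $T_+w^+>c>T_+w^-$. For $a\in S_0\cup\{1\}$, $aw^\pm=w^\pm$ on $[0,\infty)$, so the first difference of $aw^\pm$ with $c$ is $y(w^\pm,c)\in(2,3)$. Hence the first difference of $aw^\pm$ with $T_+w^\pm$ is $y(w^\pm,c)+1$, where $aw^\pm$ agrees with $c$. Therefore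
$$T_+w^-<aw^-<aw^+<T_+w^+ .\tag{7.1}$$
Take $f\in F_{(3,4)}$ with $fc>c>f^{-1}c$. For $\epsilon=\pm1$ put $W_\epsilon=\varphi(f^\epsilon)W=[\alpha_\epsilon,\beta_\epsilon]$ and $\Theta_\epsilon=f^\epsilon T_+f^{-\epsilon}\in F_{>0}$. As $f$ commutes with $F_{<0}$, applying $f^\epsilon$ to (7.1) gives, for $a\in S_0\cup\{1\}$,
$$\varphi(a)W_\epsilon\subset(\varphi(\Theta_\epsilon)\alpha_\epsilon,\ \varphi(\Theta_\epsilon)\beta_\epsilon).\tag{7.2}$$
Since $w^\pm=c$ on $[3,\infty)$, we have $f^\epsilon w^\pm=f^\epsilon c$ on $[3,\infty)$. So $fw^-$ has its first difference with $c$ in $(3,4)$, and $fw^->c$. Hence $fw^-\notin C_0$ and $\alpha_1=fw^-\ge\sup B^\varphi_0>w_+$. Likewise $\beta_{-1}=f^{-1}w^+\le\inf B^\varphi_0<w_-$. So $W_1$ lies above $V$ and $W_{-1}$ below $V$.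

**Step 3: the definition.** Let $\mathcal U$ be the set of $\psi\in\mathrm{Hom}(F,\mathrm{Homeo}_0(\mathbb R))$ such that:

- (U1) $\psi(T)w_+>w_+$ and $\psi(T)w_-<w_-$;
- (U2) for $(g,y)\in\mathcal L$: $\psi(F_{<y})$ has no common fixed point in $N_{g,y}\supset V$, and $\psi(g)V\subset N_{g,y}$;
- (U3) $\psi(F_{<0})$ has no common fixed point in $V$;
- (U4) $\psi(K)w_->w_+$;
- (U5) for $\epsilon=\pm1$ and $a\in S_0\cup\{1\}$: $\psi(a)W_\epsilon\subset(\psi(\Theta_\epsilon)\alpha_\epsilon,\psi(\Theta_\epsilon)\beta_\epsilon)$.

**Lemma 7.1.** $\mathcal U$ is a neighborhood of $\varphi$.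

*Proof.* $\varphi$ satisfies (U1) by (4.4), (U2) and (U3) by (4.2) and the choices of $V$ and $N_{g,y}$, (U4) by the choice of $V$, and (U5) by (7.2). The conditions (U1), (U4), (U5) and $\psi(g)V\subset\mathrm{int}\,N_{g,y}$ are finitely many strict inequalities as in (1.1). For the conditions on common fixed points, $\max_{a\in S_y}|\varphi(a)t-t|$ is continuous and positive on the compact set in question, hence bounded below there by a positive number. This persists if $\psi(a)$ is uniformly close to $\varphi(a)$ on that set for the finitely many $a\in S_y$. $\square$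

*From now until the end of Section 10, $\psi\in\mathcal U$ is irreducible. We write $gt$ for $\psi(g)t$ when $t$ is a point of the line on which $\psi$ acts, and $\mathrm{Fix}(H)$ for $\mathrm{Fix}\,\psi(H)$.* For levels $x\in D$, $gx$ still means the standard action. For $x\le y$ we have $\mathrm{Fix}(F_{<y})\subset\mathrm{Fix}(F_{<x})$. Since $gF_{<x}g^{-1}=F_{<gx}$, also $g\,\mathrm{Fix}(F_{<x})=\mathrm{Fix}(F_{<gx})$.

## 8. The boxes of a perturbed action

**Step 1: definition of the boxes.** By (U1) there is $p\in V$ with $Tp=p$. We claim $p\notin\mathrm{Fix}(F_{<x})$ for all $x\in D$. Otherwise, for an integer $n\le x$, $p\in\mathrm{Fix}(F_{<n})=T^n\mathrm{Fix}(F_{<0})$, so $p=T^{-n}p\in\mathrm{Fix}(F_{<0})$, contradicting (U3). So we may define $B_x$ as the component of $\mathbb R\setminus\mathrm{Fix}(F_{<x})$ containing $p$. For $x\le y$, $B_x\subset B_y$. For $g\in F$, $gB_x$ is a component of $\mathbb R\setminus\mathrm{Fix}(F_{<gx})$. Put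
$$E_x=\{g\in F:gB_x=B_{gx}\}=\{g\in F:gp\in B_{gx}\}.$$

**Step 2: the rules of composition.**

- (E1) $T^{\pm1}\in E_x$, since $T^{\pm1}p=p$.
- (E2) $F_{<x}\subset E_x$, since $F_{<x}$ fixes the finite endpoints of $B_x$, and $gx=x$ for $g\in F_{<x}$.
- (E3) If $g\in E_x$ and $h\in E_{gx}$, then $hg\in E_x$. If $g\in E_x$, then $g^{-1}\in E_{gx}$.
- (E4) If $x\le y$, then $E_x\subset E_y$, since for $g\in E_x$ we have $gB_y\supset gB_x=B_{gx}\ni p$.

If $g=g'$ on $[x,\infty)$, then $g'=gf$ with $f\in F_{<x}$, so by (E2), (E3) *whether $g\in E_x$ depends only on $g|_{[x,\infty)}$*.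

**Step 3: the moves respect boxes.** For $(g,y)\in\mathcal L$, by (U2) the points $p,gp$ lie in the interval $N_{g,y}$, which is disjoint from $\mathrm{Fix}(F_{<y})$. So $gp\in B_y$. Hence
$$A\in E_{1/2},\quad K\in E_{9/32},\quad L\in E_{3/16},\quad M\in E_{1/8},\quad P_0\in E_0,\quad P_1\in E_{1/4},\quad \sigma_j\in E_{-1}.\tag{8.1}$$
The restrictions in Lemma 6.1 on when a move is applied are exactly those of (8.1). So by (E1), (E3), (E4):

(8.2) *The elements $g$ produced in Lemma 6.1 and in (6.2) lie in $E_{z_0}$, respectively $E_y$, as well as in $\mathcal E_{z_0}$, respectively $\mathcal E_y$.*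

**Step 4: the boxes are bounded.** This is what the traps are for.

(8.3) *$B_x$ is bounded.* Let $\epsilon=\pm1$, $\Theta=\Theta_\epsilon$, $[\alpha,\beta]=W_\epsilon$. By (U5) with $a=1$, $\Theta\alpha<\alpha$ and $\Theta\beta>\beta$. So $Z=\mathrm{Fix}(\Theta)\cap[\alpha,\beta]$ is non-empty and compact. Moreover $\Theta$ has no fixed point in $[\Theta\alpha,\alpha]$: a fixed point $t\le\alpha$ satisfies $t=\Theta t\le\Theta\alpha$, so $t=\Theta\alpha$, and then $\Theta\alpha=\alpha$, which is false. Similarly it has none in $[\beta,\Theta\beta]$. An element $a\in S_0$ commutes with $\Theta\in F_{>0}$, so by (U5) $aZ\subset\mathrm{Fix}(\Theta)\cap(\Theta\alpha,\Theta\beta)=Z$. As $S_0$ is symmetric, $F_{<0}$ preserves $Z$ and fixes $\max Z$. Thus $F_{<0}$ has fixed points above $V$ (for $\epsilon=1$) and below $V$ (for $\epsilon=-1$). Since $p\in V$, $B_0$ is bounded. For an integer $n\ge x$, $B_x\subset B_n=T^nB_0$ is bounded too.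

**Step 5: nesting, and the point $p_*$.**

(8.4) *$\overline{B_x}\subset B_{x+1}$.* By (E1), $B_x\subset B_{x+1}=TB_x$. Suppose $\sup B_x=\sup B_{x+1}=T\sup B_x$. This point is fixed by $T$ and by $F_{<x}$, hence by all $F_{<x+n}=T^nF_{<x}T^{-n}$. These groups and $T$ generate $F$: if $g=T^k$ near $+\infty$, then $T^{-k}g\in F_{<m}$ for some $m$. This contradicts irreducibility. Similarly for $\inf$.

(8.5) Hence $Q:=\bigcap_{x\in D}B_x=\bigcap_n\overline{B_{-n}}=[p_-,p_*]$ is compact and contains $p$. *If $g\in\bigcap_xE_x$, then $gQ=\bigcap_xB_{gx}=Q$ and $gp_*=p_*$.*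

**Step 6: boxes are unions of smaller boxes.** This continuity from below lets us lower levels slightly. It is why $S_0$ and $S_{1/4}$ are in the list $\mathcal L$.

(8.6) *$B_x=\bigcup_{y\in D,\,y<x}B_y$ for every $x\in D$.* Let $U_x\subset B_x$ be the right side, an open interval containing $p$.

*Case $x\in\{0,\frac14\}$.* Let $f\in S_x$. By (U2), $fp\in B_{y_f}$ with $y_f<x$. As $fx=x$, for $y<x$ close to $x$ we have $y_f\le fy<x$, so $fp\in B_{y_f}\subset B_{fy}$ and $fB_y=B_{fy}\subset U_x$. So $fU_x\subset U_x$ for all $f\in S_x=S_x^{-1}$, and $F_{<x}$ preserves $U_x$. The endpoints of $U_x$, finite by (8.3), are fixed by $F_{<x}$, hence are not in $B_x$. So $U_x=B_x$.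

*General $x$.* By (6.2), (8.2) and (E3) there are $x_0\in\{0,\frac14\}$ and $e\in E_{x_0}$ with $ex_0=x$. Then $B_x=eB_{x_0}=\bigcup_{y<x_0}eB_y$, an increasing union. So $p\in eB_y$ for all $y<x_0$ near $x_0$, and for these $eB_y=B_{ey}\subset U_x$. So $B_x\subset U_x$.

## 9. Extension to the left, and $\mathcal E_x\subset E_x$

We want to lower the level at which an element is known to respect boxes. Suppose $r$ is the identity to the left of $z_1$ and respects the box of level $z_1$. Does it respect the smaller box of level $z_0<z_1$? The elements $\sigma_k$ commute with such $r$ and pull levels down to $-\infty$.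

**Lemma 9.1.** Let $J_k=[z_0,z_1]$ be one of $J_1,J_2,J_3$. If $r\in F_{>z_1}\cap E_{z_1}$, then $r\in E_{z_0}$.

*Proof.* Let $\sigma=\sigma_k\in F_{<z_1}$; it commutes with $r$. As $\sigma\in E_{-1}$ and $\sigma(-1)>-1$,
$$\sigma^{-1}\overline{B_{\sigma(-1)}}=\overline{B_{-1}}\subset\overline{B_{\sigma(-1)}}.$$
So $\sigma^{-1}$ maps a compact interval into itself and has a fixed point $q$ in it. Then $q=\sigma^{-1}q\in\overline{B_{-1}}\subset B_0\subset B_{z_0}$, by (8.4) and $z_0\ge0$. Also $rq\in rB_{z_1}=B_{z_1}$. By (8.6) there is $y<z_1$ with $q,rq\in B_y$. For $n\ge0$, $\sigma^{-n}B_y$ is a component of $\mathbb R\setminus\mathrm{Fix}(F_{<\sigma^{-n}y})$ containing $\sigma^{-n}q=q$ and $\sigma^{-n}rq=r\sigma^{-n}q=rq$. By (6.1) $\sigma$ has no fixed level below $z_1$ and moves levels up, so $\sigma^{-n}y\to-\infty$, and $\sigma^{-n}y\le z_0$ for some $n$. Since $\mathrm{Fix}(F_{<z_0})\subset\mathrm{Fix}(F_{<\sigma^{-n}y})$, the points $q,rq$ lie in one component of $\mathbb R\setminus\mathrm{Fix}(F_{<z_0})$. As $q\in B_{z_0}$, this component is $B_{z_0}$. Finally $r$ commutes with $F_{<z_0}$,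 so it permutes these components, and $rB_{z_0}=B_{z_0}$. As $rz_0=z_0$, this says $r\in E_{z_0}$. $\square$

**Lemma 9.2.** Let $x<z$ in $D$. If $r\in F_{>z}\cap E_z$, then $r\in E_x$.

*Proof.* Subdivide $[x,z]$ into members of $\mathcal I$ and proceed from right to left. Since $F_{>z}\subset F_{>z'}$ for $z'\le z$, we may assume $[x,z]\in\mathcal I$. Let $h$ be the element of Lemma 6.1 for $[x,z]$; by (8.2) and (E4), $h\in E_x\subset E_z$, and $h[x,z]=J_k$. By (E3), $r'=hrh^{-1}\in F_{>hz}\cap E_{hz}$. So $r'\in E_{hx}$ by Lemma 9.1, and $r=h^{-1}r'h\in E_x$ by (E3). $\square$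

(9.1) *If $r\in F$ is the identity on $[x,z]$, where $x<z$ in $D$, and $r\in E_z$, then $r\in E_x$.* Write $r=r_+r_-$ with $r_+\in F_{>z}$ and $r_-\in F_{<x}\subset E_x\subset E_z$. Then $r_+=rr_-^{-1}\in E_z$, so $r_+\in E_x$ by Lemma 9.2, and $r\in E_x$.

**Proposition 9.3.** $\mathcal E_x\subset E_x$ for all $x\in D$. In particular $\Gamma$ fixes $p_*$.

*Proof.* Let $g\in\mathcal E_x$. Choose an integer $N>x$ such that $g$ is an integer translation on $[N,\infty)$. By Lemma 3.1 there is a subdivision of $[x,N]$ into standard intervals mapped affinely by $g$ onto standard intervals. Since $g$ preserves colors on $[x,\infty)$, Lemma 3.3(b) shows that $g$ preserves their types. Cutting the intervals of type $1$ and $2$ into members of $\mathcal I$, and using Lemma 3.3(a), we may assume that all intervals $I_i=[z_i,z_{i+1}]$ of the subdivision $x=z_0<\dots<z_k=N$, and all $gI_i$, are in $\mathcal I$.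

We show $g\in E_{z_i}$ by downward induction on $i$. On $[N,\infty)$ $g$ equals a power of $T$, so $g\in E_N$ by (E1) and the last sentence of Section 8, Step 2. Assume $g\in E_{z_{i+1}}$. The intervals $I_i$ and $gI_i$ have the same endpoint colors. So Lemma 6.1 and (8.2) give $g_1\in E_{z_i}$ and $g_2\in E_{gz_i}$ mapping $I_i$ and $gI_i$ affinely onto the same $J_k$. Then $h=g_2^{-1}g_1\in E_{z_i}\subset E_{z_{i+1}}$, and $h=g$ on $I_i$. So $r=h^{-1}g$ is the identity on $I_i$, and $r\in E_{z_{i+1}}$ by (E3). By (9.1) $r\in E_{z_i}$, so $g=hr\in E_{z_i}$. At $i=0$ we get $g\in E_x$.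

Finally $\Gamma=\bigcap_x\mathcal E_x\subset\bigcap_xE_x$ fixes $p_*$ by (8.5). $\square$

## 10. Separation of two boxes, and the semi-conjugacy

**Step 1: $K$ does not respect the box of level $\frac14$.** If it did, the two colors would become indistinguishable, and every element would respect every box, which contradicts irreducibility.

**Proposition 10.1.** $K\notin E_{1/4}$. Consequently $KB_{1/4}$ lies entirely to the right of $B_{-1}$.

*Proof.* Suppose $K\in E_{1/4}$. As $K(\frac14)=-1$, the element $TK\in E_{1/4}$ maps $\frac14$ to $0$. With (6.2), (8.2) and (E3) we get: for all $y,y'\in D$ there is $h\in E_y$ with $hy=y'$. Also, conjugating $P_0$ or $P_1$ by an element from (6.2), for each $y\in D$ there is $w\in E_y$ with $wy=y$ and right slope $8$ at $y$.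

*Claim: $g\in E_x$ for all $g\in F$ and $x\in D$.* The set $\{x\in D:g\in E_x\}$ is upward closed by (E4), and non-empty: it contains $x$ if $g$ is an integer translation on $[x,\infty)$. Let $\delta$ be its infimum and suppose $\delta>-\infty$.

*Case $\delta\in D$.* Choose $h\in E_\delta$ with $h\delta=g\delta$ and put $v=h^{-1}g$. It fixes $\delta$ and has some right slope $2^m$ there. For dyadic $x>\delta$ we have $g\in E_x$ and $h^{-1}\in E_{g\delta}\subset E_{gx}$, so $v\in E_x$. Let $w\in E_\delta$ fix $\delta$ with right slope $8$. Then $r=w^{-m}v^3$ fixes $\delta$ with right slope $1$, so it is the identity on some $[\delta,z]$ with $z>\delta$ dyadic. Moreover $r\in E_z$, because $v\in E_z\cap E_{vz}\cap E_{v^2z}$ and $w^{-m}\in E_\delta\subset E_{v^3z}$. By (9.1) $r\in E_\delta$, so $v^3=w^mr\in E_\delta$, that is, $v^3B_\delta=B_\delta$. Since $v$ fixes $\delta$, it permutes the components of $\mathbb R\setminus\mathrm{Fix}(F_{<\delta})$ preserving their order. If $vB_\delta$ were to the right of $B_\delta$, so would be $v^3B_\delta$, and likewise on the left. So $vB_\delta=B_\delta$, and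 $g=hv\in E_\delta$, that is, $gp\in B_{g\delta}$. By (8.6) $gp\in B_y$ for some dyadic $y<g\delta$. So $g\in E_{g^{-1}y}$ with $g^{-1}y<\delta$, a contradiction.

*Case $\delta\notin D$.* The binary expansion of the fractional part of $\delta$ has infinitely many digits $1$. A digit $1$ in place $k$ means that $\delta$ is in the interior of the right half of the standard interval of depth $k-1$ containing it. So there is a standard interval $I'$, as deep as we wish and hence, by Lemma 3.1, mapped affinely by $g$ onto a standard interval, whose right half $I$ contains $\delta$ in its interior. $I$ and $gI$ are right halves, so they have type $0$, and $g$ preserves colors in $\mathrm{int}\,I$ by Lemma 3.3. Choose dyadic $a_0<\delta<b_0$ in $\mathrm{int}\,I$. As $c(b_0)=c(gb_0)$, composing one element from (6.2) with the inverse of another gives $h\in\mathcal E_{b_0}$ with $hb_0=gb_0$. Let $g'=g$ on $(-\infty,b_0]$ and $g'=h$ on $[b_0,\infty)$. Then $g'\in\mathcal E_{a_0}\subset E_{a_0}$, by Proposition 9.3. As $g\in E_{b_0}$ and $g'\in E_{a_0}\subset E_{b_0}$, the element $v=g'^{-1}g$ is in $F_{>b_0}\cap E_{b_0}$.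 By Lemma 9.2 $v\in E_{a_0}$, and $g=g'v\in E_{a_0}$ with $a_0<\delta$, a contradiction. This proves the claim.

By the claim $gp\in B_{gx}$ for all $g$ and $x$, so $gp\in B_y$ for all $g\in F$, $y\in D$. The orbit of $p$ lies in the compact set $Q$, and its supremum is a global fixed point, contradicting irreducibility. Hence $K\notin E_{1/4}$.

So $KB_{1/4}$ and $B_{-1}$ are distinct, hence disjoint, components of $\mathbb R\setminus\mathrm{Fix}(F_{<-1})$. We have $p\in B_{-1}$ and $Kp\in KB_{1/4}$, and $Kp\ge Kw_->w_+\ge p$ by (U4). So $KB_{1/4}$ is to the right. $\square$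

**Step 2: the signs at $p_*$.** Any positive element is brought to $K$ by color-preserving elements on both sides.

**Proposition 10.2.** For $g\in F$: $\psi(g)p_*>p_*$, $=p_*$, $<p_*$ according as $\varphi(g)p_\varphi>p_\varphi$, $=p_\varphi$, $<p_\varphi$.

*Proof.* If $\varphi(g)p_\varphi=p_\varphi$, then $g\in\Gamma$ and $gp_*=p_*$ by Proposition 9.3. Passing to inverses, it remains to treat $\varphi(g)p_\varphi>p_\varphi$. Let $y=\max\Delta(g)$ and $y'=g^{-1}y$. Since $gc>c$, we have $c(y')=(gc)(y)=1$ and $c(y)=0$, and $c(gz)=c(z)$ for $z>y'$. By (6.2), its inverses and $T$, choose $e_1\in\mathcal E_{1/4}$ with $e_1(\frac14)=y'$ and $e_2\in\mathcal E_{-1}$ with $e_2(-1)=y$. Put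
$$m=K^{-1}e_2^{-1}ge_1 .$$
It moves $\frac14\mapsto y'\mapsto y\mapsto-1\mapsto\frac14$. It preserves colors on $(\frac14,\infty)$, because $e_1$ does so on $[\frac14,\infty)$, $g$ on $(y',\infty)$, $e_2^{-1}$ on $[y,\infty)$ and $K^{-1}$ on $(-1,\infty)$. As it fixes $\frac14$, $m\in\mathcal E_{1/4}$. By Proposition 9.3, $e_1,m\in E_{1/4}$ and $e_2\in E_{-1}$, so
$$gB_{y'}=ge_1B_{1/4}=e_2KmB_{1/4}=e_2KB_{1/4},\qquad B_y=e_2B_{-1}.$$
By Proposition 10.1, $gB_{y'}$ lies to the right of $B_y$. As $p_*\in Q\subset B_{y'}\cap B_y$, the point $gp_*\in gB_{y'}$ lies to the right of $p_*\in B_y$. $\square$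

**Step 3: proof of Theorem A.** By Proposition 10.2, Lemma 1.3 applies to $\varphi$ and $\psi$ with $x_0=p_\varphi$ and $y_0=p_*$. So every irreducible $\psi\in\mathcal U$ is semi-conjugate to $\varphi$, by $h(t)=\sup\{\varphi(g)p_\varphi:\psi(g)p_*\le t\}$. By Lemma 7.1 $\mathcal U$ is a neighborhood of $\varphi$, and by Proposition 4.1 $\varphi$ is minimal and $\mathbb R$-focal. By (2.1), $\mathcal P^0_+$ and $\mathcal P^0_-$ both have isolated points, for every $\mu$ as in Section 2. $\blacksquare$

## 11. Infinitely many locally rigid actions

We vary $\varphi$ by automorphisms of $F$, namely conjugations by small dyadic translations. To tell the resulting actions apart we need the orbits of $\Gamma$ on $D$.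

**Lemma 11.1.** Give words in $\{a,b\}$ the weight determined by $|a|=1$, $|b|=-2$. Two non-empty words with the same first letter and the same weight become equal after finitely many splittings $\mathsf x\to\mathsf x\,aba$ of letters in each of them.

*Proof.* Call the results of iterated splittings of a word its expansions. Expansions of a letter correspond to finite rooted $4$-ary trees, so any two expansions of a word have a common expansion. Hence "having a common expansion" is an equivalence relation $\approx$. Inserting or deleting a subword $aba$ at a place preceded by at least one letter preserves the $\approx$-class, because the insertion is a splitting of the preceding letter. So $\mathsf xw\approx\mathsf xw'$ whenever $w=w'$ in the monoid $\langle a,b\mid aba=1\rangle$. There $a$ has left inverse $ab$ and right inverse $ba$, so $a$ is invertible and $b=a^{-2}$. Hence the monoid is the cyclic group generated by $a$, and the weight, which vanishes on $aba$, identifies it with $\mathbb Z$. Two words $\mathsf xw,\mathsf xw'$ of the same weight therefore have $w=w'$ in the monoid. $\square$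

For example $aab$ and $aba$ have the same first letter and weight $0$ each, but the weights of $ab$ and $abaab$ agree as well: $-1$. Splitting the first letter of $ab$ gives $aabab$, and by the lemma it and $abaab$ have a common expansion.

**Lemma 11.2.** The $\Gamma$-orbits on $D$ are $\{c=0\}$ and $\{c=1\}$.

*Proof.* $\Gamma$ preserves $c$. Let $y\in D$ and let $y_0\in\{0,\frac14\}$ have $c(y)=c(y_0)$. By (6.2) some $e\in\mathcal E_{y_0}$ has $ey_0=y$. Choose large integers $N,N'$ and chains subdividing $[-N,y_0]$ and $[-N',y]$ that start with unit intervals and have words of equal weight. This is possible, since increasing $N$ by one adds a letter $a$ in front and increases the weight by one. Both words start with $a$. By Lemma 11.1 the chains have refinements with the same word, and by (3.1) this gives a color-preserving dyadic PL map from $[-N,y_0)$ onto $[-N',y)$. Extend it by an integer translation on $(-\infty,-N]$ and by $e$ on $[y_0,\infty)$. The result is in $\Gamma$ and maps $y_0$ to $y$. $\square$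

**Lemma 11.3.** Semi-conjugate irreducible actions are related by a single map $h$ as in Definition 1.1, in either direction. If both actions are minimal, $h$ is an increasing homeomorphism.

*Proof.* Let $h\varphi'(g)=\psi'(g)h$ for all $g$. Put $h'(s)=\sup\{t:h(t)\le s\}$. It is finite because $h\to\pm\infty$, and it is non-decreasing. It tends to $\pm\infty$: $h'(s)\ge t$ if $s\ge h(t)$, and $h'(s)\le t$ if $s<h(t)$. Since $h(t)\le\psi'(g)s$ if and only if $h(\varphi'(g)^{-1}t)\le s$, we get $h'\psi'(g)=\varphi'(g)h'$. Compositions of semi-conjugacies are semi-conjugacies. So equivalent actions are related by a single $h$ in either direction. Suppose both are minimal. The closure of the image of $h$ is non-empty, closed and invariant, so $h$ has dense image; being monotone and tending to $\pm\infty$, it is continuous and onto. The complement of the open set where $h$ is locally constant is closed, invariant and non-empty ($h$ is not constant), so it is $\mathbb R$. So $h$ is constant on no interval, and it is injective. $\square$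

For $n\ge1$ let $t_n(x)=x+2^{-n}$. It normalizes $F$ and commutes with $T$. Put $\varphi_n(g)=\varphi(t_n^{-1}gt_n)$. Precomposition with an automorphism of $F$ is a homeomorphism of $\mathrm{Hom}(F,\mathrm{Homeo}_0(\mathbb R))$ that preserves irreducibility and semi-conjugacy, and it does not change the image of the group. So each $\varphi_n$ is minimal, $\mathbb R$-focal and locally rigid.

**Proposition 11.4.** If $n<n'$ and $3\nmid n'$, then $\varphi_n$ and $\varphi_{n'}$ are not semi-conjugate.

*Proof.* Otherwise, by Lemma 11.3, there is an increasing homeomorphism $\eta$ with $\eta\,\varphi_n(g)=\varphi_{n'}(g)\,\eta$ for all $g$. Since $\varphi_n(T)=\varphi(T)=\varphi_{n'}(T)$ has the unique fixed point $p_\varphi$ by (4.4), $\eta p_\varphi=p_\varphi$. The stabilizer of $p_\varphi$ under $\varphi_n$ is $t_n\Gamma t_n^{-1}$, so $t_n\Gamma t_n^{-1}=t_{n'}\Gamma t_{n'}^{-1}$. Hence translation by $\theta=2^{-n}-2^{-n'}$ normalizes $\Gamma$, and it permutes the $\Gamma$-orbits on $D$. By Lemma 11.2 it preserves or exchanges $\{c=0\}$ and $\{c=1\}$. Here $d(\theta)=n'$. For $e>n'$: $c(2^{-e})=1$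 if and only if $e\equiv2\pmod3$; and, as $(\theta+2^{-e})^-=\theta$, $c(\theta+2^{-e})=1$ if and only if $e-n'\equiv2\pmod3$. Exchange is impossible, since each condition holds for exactly one residue class of $e$ modulo $3$. Preservation forces $3\mid n'$, a contradiction. $\square$

So $\{\varphi_n:3\nmid n\}$ is an infinite family of pairwise non-semi-conjugate locally rigid minimal $\mathbb R$-focal actions. This proves Theorem B(i). $\blacksquare$

## 12. Counting the isolated points

The following uniqueness property of harmonic representatives is part of the theory of $\mathrm{Der}_\mu$, going back to Deroin–Kleptsyn–Navas–Parwani, *Symmetric random walks on* $\mathrm{Homeo}^+(\mathbb R)$, Ann. Probab. 41 (2013). It is quoted and not proved here.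

(H) *Two elements of $\mathrm{Der}_\mu(F)$ are semi-conjugate if and only if they lie on the same $\Phi$-orbit.*

*Proof of Theorem B(ii), granting (H).*

**Step 1: each $\varphi_n$ has a representative in $\mathcal P^0_+\cup\mathcal P^0_-$.** The action $\varphi_n$ is semi-conjugate to a point of $\mathrm{Der}_\mu(F)$, and we must exclude the other pieces of the decomposition. Suppose the point is an action $\psi$ by translations. By Lemma 11.3 we have $h\varphi_n(g)=\psi(g)h$ for some $h$. Then $\psi(T)$ fixes $h(p_\varphi)$, so $\psi(T)=\mathrm{id}$ and $h(\varphi(T)^kt)=h(t)$ for all $k$. This is impossible for $t>p_\varphi$, since $\varphi(T)^kt\to\infty$ by (4.4). Suppose the point is on the $\Phi$-orbit of a harmonic representative of the standard action or of its reflection. Then $\varphi_n$ is semi-conjugate to that action, and the image of $p_\varphi$ would be a fixed point of $T$ there. But in our model $T$ acts by $x+1$ or, after reflection, by $x-1$. So the point lies in $\mathcal P_+\cup\mathcal P_-$. Moving it by $\Phi$, we obtain a representative $\widehat\varphi_n\in\mathcal P^0_+\cup\mathcal P^0_-$.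

**Step 2: $\widehat\varphi_n$ is isolated.** It is minimal, so by Lemma 11.3 it is conjugate to $\varphi_n$ by an increasing homeomorphism, and so it is locally rigid. The sets $\mathcal P_+$ and $\mathcal P_-$ are open and disjoint, so points of $\mathcal P^0_+\cup\mathcal P^0_-$ close to $\widehat\varphi_n$ lie in the same piece. They are semi-conjugate to $\widehat\varphi_n$ by local rigidity, so by (H) they are of the form $\Phi^t(\widehat\varphi_n)$. The unique fixed point of $\Phi^t(\widehat\varphi_n)(f)$ is $-t$, and it must be $0$. So $t=0$, and $\widehat\varphi_n$ is isolated.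

**Step 3: the number of isolated points.** The points $\widehat\varphi_n$ with $3\nmid n$ are pairwise non-semi-conjugate by Proposition 11.4, hence distinct. Infinitely many of them lie in one of $\mathcal P^0_+,\mathcal P^0_-$. As these spaces are homeomorphic, both have infinitely many isolated points. Both are second countable, being subspaces of $\mathrm{Hom}(F,\mathrm{Homeo}_0(\mathbb R))$ with $F$ countable, so each has at most countably many isolated points. Hence the number of isolated points of each is exactly countably infinite. $\blacksquare$
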